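\title{Griffiths positivity implies neither the optimal nor the multiple coarse $L^2$-extension condition}

\begin{abstract}
A Nakano semi-positive Hermitian vector bundle over a bounded pseudoconvex domain $D\subset\mathbb{C}^n$ satisfies two $L^2$-extension conditions, the optimal one and the multiple coarse one, and each of these conditions implies Griffiths semi-positivity. We show that Griffiths semi-positivity implies neither condition as soon as $n\ge2$ and the rank is at least $2$: over every such $D$ there is a single smooth metric on the trivial bundle, even dual Nakano positive, for which both conditions fail. This answers a question of Deng, Ning, Wang and Zhou. The obstruction is a quantitative form of the Hartogs phenomenon. We also show that the multiple coarse condition holds for Griffiths semi-positive metrics on trivial bundles whose determinant is bounded above and below, and that it does not imply the optimal condition.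
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Curvature and extension}

Let $D\subset\mathbb{C}^n$ be a bounded pseudoconvex domain, let $\mu$ be Lebesgue measure, and let $E$ be a holomorphic vector bundle of rank $r$ over $D$ with a smooth Hermitian metric $h$, linear in the first argument. Write $\partial_j=\partial/\partial z_j$ and $\bar\partial_k=\partial/\partial\bar z_k$. The Chern connection of $h$ is given by operators $\nabla_j$ on smooth sections, determined by
\[
\partial_j\,h(s,t)=h(\nabla_js,t)+h(s,\bar\partial_jt),\qquad \bar\partial_k\,h(s,t)=h(\bar\partial_ks,t)+h(s,\nabla_kt).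
\]
Its curvature consists of the endomorphisms $\Theta_{j\bar k}=\nabla_j\bar\partial_k-\bar\partial_k\nabla_j$ of $E$. For $u_1,\dots,u_n$ in a fiber $E_z$ consider the real number
\begin{equation}\label{eq:nakano}
\sum_{j,k}h(\Theta_{j\bar k}u_j,u_k).
\end{equation}
The bundle is \emph{Nakano positive} if \eqref{eq:nakano} is positive for all $z$ and all nonzero tuples $(u_j)$. It is \emph{Griffiths positive} if \eqref{eq:nakano} is positive for the nonzero tuples of the form $u_j=x_ju$ with $x\in\mathbb{C}^n$ and $u\in E_z$. Semi-positivity, negativity and semi-negativity are defined in the same way. If $n=1$ or $r=1$, every tuple has the special form, and the notions of Nakano and Griffiths coincide. For a metric $e^{-\varphi}$ on a trivial line bundle, $\nabla_j=\partial_j-\varphi_j$ and $\Theta_{j\bar k}=\varphi_{j\bar k}$, so semi-positivity means that $\varphi$ is plurisubharmonic (psh).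

The curvature of the dual bundle $(E^*,h^*)$ is $-{}^t\Theta_{j\bar k}$. For fixed $x$, the eigenvalues of the Hermitian endomorphism $\sum x_j\bar x_k\Theta_{j\bar k}$ therefore change sign under duality, so $E$ is Griffiths (semi-)positive exactly when $E^*$ is Griffiths (semi-)negative. We call $(E,h)$ \emph{dual Nakano positive} if $(E^*,h^*)$ is Nakano negative. Such a bundle is Griffiths positive.

A \emph{holomorphic cylinder} centered at $z$ is a set $P=z+A\big(\Delta(0,\rho_1)\times B^{n-1}(0,\rho_2)\big)$, where $A$ is a unitary transformation of $\mathbb{C}^n$, $\Delta(0,\rho_1)\subset\mathbb{C}$ is a disc and $B^{n-1}(0,\rho_2)\subset\mathbb{C}^{n-1}$ is a ball. The tensor power $E^{\otimes m}$ carries the induced metric $h^{\otimes m}$.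

\begin{definition}\label{def:ab}
\begin{itemize}
\item[(a)] $(E,h)$ satisfies the \emph{optimal $L^2$-extension condition} if for every $z\in D$, every $a\in E_z$ with $|a|_h=1$ and every holomorphic cylinder $P\subset D$ centered at $z$ there is $f\in H^0(P,E)$ with $f(z)=a$ and
\[
\frac1{\mu(P)}\int_P|f|_h^2\,d\mu\le1 .
\]
\item[(b)] $(E,h)$ satisfies the \emph{multiple coarse $L^2$-extension condition} if there are constants $C_m$, $m\ge1$, with $\frac1m\log C_m\to0$, such that for every $m\ge1$, every $z\in D$ and every $a\in E_z$ with $|a|_h=1$ there is $f_m\in H^0(D,E^{\otimes m})$ with $f_m(z)=a^{\otimes m}$ and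
\[
\int_D|f_m|^2_{h^{\otimes m}}\,d\mu\le C_m .
\]
\end{itemize}
\end{definition}

The following is known. A Nakano semi-positive bundle satisfies (a) and (b); this follows from the Ohsawa--Takegoshi theorem and the optimal extension theorems of B\l ocki and Guan--Zhou. Conversely, each of (a) and (b) implies Griffiths semi-positivity. In some cases (a) and (b) are strictly weaker than Nakano positivity. So both conditions lie between the two curvature conditions, and Deng, Ning, Wang and Zhou \cite{DNWZ} asked whether they sit at the lower end: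

\medskip
\noindent\emph{Does every Griffiths semi-positive bundle $(E,h)$ over a bounded pseudoconvex domain satisfy \textup{(a)} and \textup{(b)}?}

\subsection{Three test cases}\label{sub:tests}

\emph{Flat bundles.} On the trivial bundle with the Euclidean metric, constant sections give (a) with equality and (b) with $C_m=\mu(D)$. The bound $1$ in (a) cannot be lowered: $P$ is invariant under the rotations $z+y\mapsto z+e^{i\vartheta}y$, so the mean over $P$ of the psh function $|f|^2$ is at least its value at the center.

\emph{Line bundles.} Let $h=e^{-\varphi}$, let $P$ be relatively compact in $D$ and let $f$ be as in (a). Denote the mean over $P$ by $M_P$. Jensen's inequality and the plurisubharmonicity of $\log|f|^2$ give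
\[
0\ge\log M_P\big(|f|^2e^{-\varphi}\big)\ge M_P(\log|f|^2)-M_P(\varphi)\ge\log|f(z)|^2-M_P(\varphi)=\varphi(z)-M_P(\varphi).
\]
As $\rho_2\to0$ this becomes the sub-mean-value inequality for $\varphi$ on discs. Thus (a) tests the curvature in one direction of the base and on one vector of the fiber, just as Griffiths positivity does.

\emph{Quotients of flat bundles.} Let $\pi:\mathbb{C}^k\to V$ be a linear surjection, let $\epsilon_i$ be the standard basis of $\mathbb{C}^k$, and give $V$ the quotient norm $|a|=\min\{|t|:\pi t=a\}$. The minimal lift is $t=\pi^\dagger(\pi\pi^\dagger)^{-1}a$, where $\dagger$ is the conjugate transpose in any basis of $V$; it depends smoothly on $\pi$ and $a$. Since $\pi$ maps $(\ker\pi)^\perp$ isometrically onto $V$, the dual norm of $\xi\in V^*$ is the Euclidean norm of the functional $\xi\circ\pi$: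
\begin{equation}\label{eq:quotient}
|\xi|^2=\sum_{i}|\xi(\pi\epsilon_i)|^2 .
\end{equation}
Now let $\pi:D\times\mathbb{C}^k\to E$ be a holomorphic surjection and $h$ the quotient metric. By \eqref{eq:quotient}, $h^*$ is a sum of squared moduli of holomorphic linear forms, and such a metric is Nakano semi-negative (Example~\ref{ex:basic}); hence $h$ is Griffiths semi-positive. Both conditions hold: if $t$ is the minimal lift of $a$ at $z$, the section $f=\pi t$ with constant $t$ satisfies $f(z)=a$ and $|f|_h\le1$ everywhere, which gives (a), and $f^{\otimes m}$ gives (b) with $C_m=\mu(D)$.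

All three cases suggest that the answer is yes.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $D\subset\mathbb{C}^n$ be any bounded pseudoconvex domain with $n\ge2$, and let $r\ge2$. There is a smooth Hermitian metric $h$ on $D\times\mathbb{C}^r$ which is dual Nakano positive, hence Griffiths positive, and for which \textup{(a)} fails and \textup{(b)} fails. More precisely, for $m=1$ no finite constant $C_1$ exists in \textup{(b)}.
\end{theorem}

\begin{corollary}\label{cor:dichotomy}
The statement ``every Griffiths semi-positive bundle of rank $r$ over every bounded pseudoconvex domain in $\mathbb{C}^n$ satisfies \textup{(a)}'' holds if and only if $\min(n,r)=1$. The same is true with \textup{(b)} in place of \textup{(a)}.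
\end{corollary}

\begin{proof}
If $n=1$ or $r=1$, Griffiths semi-positivity is Nakano semi-positivity, and the known result quoted above applies. If $n,r\ge2$, apply Theorem~\ref{thm:main}.
\end{proof}

For a metric $h$ on $D\times\mathbb{C}^r$ let $\det h=\det\big(h(e_i,e_l)\big)$, where $e_1,\dots,e_r$ is the standard basis.

\begin{theorem}\label{thm:det}
\begin{itemize}
\item[(i)] Let $D\subset\mathbb{C}^n$ be a bounded pseudoconvex domain of diameter $d$, and let $h$ be a smooth Griffiths semi-positive metric on $E=D\times\mathbb{C}^r$ with $0<\inf_D\det h\le\sup_D\det h<\infty$. Then \textup{(b)} holds with $C_m=(\pi d^2)^n\,\sup_D\det h/\inf_D\det h$ for all $m$.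
\item[(ii)] For every bounded pseudoconvex domain $D\subset\mathbb{C}^n$ with $n\ge2$ and every $r\ge2$ there is a Griffiths positive bundle of rank $r$ on $D$ that satisfies \textup{(b)}, with $C_m$ bounded in $m$, but not \textup{(a)}. Its metric extends smoothly to $\mathbb{C}^n$.
\end{itemize}
\end{theorem}

In particular, (b) does not imply (a).

The counterexample grows out of the third test case. Being a quotient of a flat bundle near each point is enough for the sign of the curvature, but the extension argument used one surjection on the whole cylinder. We construct a metric $h_N$ on $\mathbb{C}^n\times\mathbb{C}^2$ that is, up to a scalar factor, a quotient of a flat bundle of rank $4$ near $\{w_1=w_2=0\}$ and of rank $3$ away from it; the fourth generator is switched off by a cutoff function in a region where it is negligible. Section~\ref{sec:criterion} shows that such a cutoff does not change the sign of the curvature. Section~\ref{sec:model} defines $h_N$, and Section~\ref{sec:obstruction} shows that every extension of the lost generator has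 $L^2$ norm growing exponentially in $N$. This disproves (a). To disprove (b) we need infinitely many copies of the model, with $N\to\infty$, inside one metric; Section~\ref{sec:gluing} carries out the gluing. Section~\ref{sec:det} proves Theorem~\ref{thm:det}.

\section{A criterion for Nakano negativity}\label{sec:criterion}

We work on the dual bundle, because there the curvature condition can be made linear in the metric. Let $H$ be a smooth family of Hermitian forms, not necessarily definite, on the trivial bundle with fiber $(\mathbb{C}^r)^*$ over an open subset of $\mathbb{C}^n$ with coordinate $w$. We write $H(\xi)=H(\xi,\xi)$ and often define $H$ by this quadratic form. For a tuple $\boldsymbol{\xi}=(\xi^1,\dots,\xi^n)$ of local holomorphic sections put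
\[
T_H(\boldsymbol{\xi})=\sum_{j,k}\partial_j\bar\partial_k\big[H(\xi^j,\xi^k)\big].
\]

\begin{lemma}\label{lem:T}
A metric $H$ is Nakano negative at $w^*$ if and only if $T_H(\boldsymbol{\xi})(w^*)>0$ for all holomorphic tuples with $\boldsymbol{\xi}(w^*)\ne0$. The same holds for semi-negativity, with $\ge0$ in place of $>0$.
\end{lemma}

\begin{proof}
For holomorphic $s,t$ we have $\partial_jH(s,t)=H(\nabla_js,t)$ and $\bar\partial_k\nabla_js=-\Theta_{j\bar k}s$, so
\begin{equation}\label{eq:bochner}
\partial_j\bar\partial_kH(s,t)=H(\nabla_js,\nabla_kt)-H(\Theta_{j\bar k}s,t).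
\end{equation}
Hence $T_H(\boldsymbol{\xi})=H\big(\sum_j\nabla_j\xi^j\big)-\sum_{j,k}H(\Theta_{j\bar k}\xi^j,\xi^k)$, which proves one direction. For the other, write $\nabla_k=\partial_k+\omega_k$ with smooth matrices $\omega_k$. Given $u_1,\dots,u_n$, the sections $\xi^j(w)=u_j-\sum_k(w_k-w_k^*)\,\omega_k(w^*)u_j$ are holomorphic with $\xi^j(w^*)=u_j$ and $\nabla_k\xi^j(w^*)=0$. For them $T_H(\boldsymbol{\xi})(w^*)$ is the negative of \eqref{eq:nakano}.
\end{proof}

Three consequences will be used throughout. Since $T_{H+H'}=T_H+T_{H'}$, \emph{a sum of two Nakano negative metrics on the same bundle is Nakano negative}. Since $T_{|e^{\Phi}|^2H}(\boldsymbol{\xi})=T_H(e^{\Phi}\boldsymbol{\xi})$ for holomorphic $\Phi$, \emph{a factor $|e^\Phi|^2$ does not affect Nakano negativity}. Finally, a change of coordinate $z=\zeta+\varepsilon w$ multiplies every $\Theta_{j\bar k}$ by the same positive number, so it does not affect Nakano negativity either.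

All our metrics are sums of terms $\chi e^g|A(\xi)|^2$, where $A$ is a linear form in $\xi$ depending holomorphically on $w$, and $g,\chi$ are smooth real functions. To compute $T$ of such a term at $w^*$, we absorb the first-order part of $g$ into $A$. Put
\[
\Gamma(w)=\tfrac12g(w^*)+\sum_j\partial_jg(w^*)(w_j-w_j^*),\qquad a_j=e^{\Gamma}A(\xi^j),\qquad\operatorname{div}a=\sum_j\partial_ja_j .
\]
The function $e^{g-2\operatorname{Re}\Gamma}$ has value $1$, first derivatives $0$ and mixed second derivatives $g_{j\bar k}$ at $w^*$. So $\phi=\chi e^{g-2\operatorname{Re}\Gamma}$ satisfies $\phi=\chi$, $\phi_j=\chi_j$ and $\phi_{j\bar k}=\chi_{j\bar k}+\chi g_{j\bar k}$ at $w^*$. Expanding $\sum\partial_j\bar\partial_k(\phi\,a_j\bar a_k)$ by the product rule gives, at $w^*$,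
\begin{equation}\label{eq:term}
T_{\chi e^g|A|^2}(\boldsymbol{\xi})=\chi|\operatorname{div}a|^2+\chi\sum_{j,k}g_{j\bar k}a_j\bar a_k+\sum_{j,k}\chi_{j\bar k}a_j\bar a_k+2\operatorname{Re}\Big[\Big(\sum_j\chi_ja_j\Big)\overline{\operatorname{div}a}\Big].
\end{equation}

\begin{example}\label{ex:basic}
Take $\chi=1$. With $g=0$, formula \eqref{eq:term} shows that a metric $\sum_i|A_i(\xi)|^2$ is Nakano semi-negative. With $g=\Psi$ strictly psh and $A$ running through the coordinates $\xi_i=\xi(e_i)$, it shows that $e^\Psi|\xi|^2$ is Nakano negative.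
\end{example}

The last two terms of \eqref{eq:term} have no sign. The next lemma says that they are harmless if the form that is being cut off is a small combination, in the $C^1$ sense, of forms that are not cut off. The terms containing $\operatorname{div}$ are then absorbed by the first term of \eqref{eq:term} for the forms without cutoff, and the remaining terms by a factor $e^{|w|^2}$.

\begin{lemma}\label{lem:cutoff}
Let $K>0$ and $\theta_0=\big(400\,n(2n+1)K\big)^{-1/2}$. Near a point $w^*\in\mathbb{C}^n$ let
\[
S(\xi)=\sum_{\alpha\in I}e^{g_\alpha}|A_\alpha(\xi)|^2+\sum_{\beta\in J}\chi_\beta\,e^{g_\beta}|B_\beta(\xi)|^2,\qquad|I|,|J|\le10,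
\]
be positive definite, where the linear forms $A_\alpha,B_\beta$ depend holomorphically on $w$. Assume:
\begin{itemize}
\item[(i)] the $g_\alpha,g_\beta$ are smooth and real, with positive semi-definite complex Hessian at $w^*$;
\item[(ii)] the $\chi_\beta$ are smooth and nonnegative, and $|\partial_j\chi_\beta|,|\partial_j\bar\partial_k\chi_\beta|\le K$ at $w^*$;
\item[(iii)] near $w^*$ we have $B_\beta=\sum_{\alpha\in I}m_{\beta\alpha}A_\alpha$ with holomorphic functions $m_{\beta\alpha}$, and at $w^*$, for all $\alpha,\beta,j$,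
\[
e^{(g_\beta-g_\alpha)/2}\big(|m_{\beta\alpha}|+|\partial_jm_{\beta\alpha}|\big)\big(1+|\partial_j(g_\beta-g_\alpha)|\big)\le\theta_0 .
\]
\end{itemize}
Then $e^{|w|^2}S$ is Nakano negative at $w^*$.
\end{lemma}

\begin{proof}
Fix a holomorphic tuple $\boldsymbol{\xi}$; everything is evaluated at $w^*$. Let $\Gamma_\alpha,\Gamma_\beta$ be the polynomials attached to $g_\alpha,g_\beta$ as above, put $a_{\alpha,j}=e^{\Gamma_\alpha}A_\alpha(\xi^j)$ and $b_{\beta,j}=e^{\Gamma_\beta}B_\beta(\xi^j)$, write $|a_\alpha|^2=\sum_j|a_{\alpha,j}|^2$, and let $\Sigma=\sum_\alpha\big(|a_\alpha|^2+|\operatorname{div}a_\alpha|^2\big)$.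

By \eqref{eq:term} and (i), the $\alpha$-term contributes at least $|\operatorname{div}a_\alpha|^2$ to $T_S$. For the $\beta$-term, the first two summands of \eqref{eq:term} are nonnegative; by (ii) the third is at least $-nK|b_\beta|^2$ and the fourth is at least $-2K\sqrt n\,|b_\beta|\,|\operatorname{div}b_\beta|$. So the $\beta$-term contributes at least $-2nK\big(|b_\beta|^2+|\operatorname{div}b_\beta|^2\big)$.

We have $b_{\beta,j}=\sum_\alpha\tilde m_{\beta\alpha}a_{\alpha,j}$ with $\tilde m_{\beta\alpha}=e^{\Gamma_\beta-\Gamma_\alpha}m_{\beta\alpha}$. At $w^*$ we have $|e^{\Gamma_\beta-\Gamma_\alpha}|=e^{(g_\beta-g_\alpha)/2}$ and $\partial_j\tilde m_{\beta\alpha}=e^{\Gamma_\beta-\Gamma_\alpha}\big(\partial_jm_{\beta\alpha}+m_{\beta\alpha}\,\partial_j(g_\beta-g_\alpha)\big)$, so (iii) gives $|\tilde m_{\beta\alpha}|,|\partial_j\tilde m_{\beta\alpha}|\le\theta_0$. Therefore $|b_\beta|^2\le10\,\theta_0^2\sum_\alpha|a_\alpha|^2$. From $\operatorname{div}b_\beta=\sum_\alpha\big(\tilde m_{\beta\alpha}\operatorname{div}a_\alpha+\sum_j\partial_j\tilde m_{\beta\alpha}\,a_{\alpha,j}\big)$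 we get
\[
|\operatorname{div}b_\beta|^2\le\theta_0^2\Big(\sum_\alpha\big(|\operatorname{div}a_\alpha|+\sqrt n\,|a_\alpha|\big)\Big)^2\le20\,n\,\theta_0^2\,\Sigma .
\]
All $\beta$-terms together contribute at least $-10\cdot2nK\cdot10(2n+1)\theta_0^2\,\Sigma=-\frac12\Sigma$. Since $\sum_\alpha|a_\alpha|^2=\sum_j\sum_\alpha e^{g_\alpha}|A_\alpha(\xi^j)|^2\le\sum_jS(\xi^j)$, we obtain
\[
T_S(\boldsymbol{\xi})\ge\sum_\alpha|\operatorname{div}a_\alpha|^2-\tfrac12\Sigma\ge-\tfrac12\sum_jS(\xi^j).
\]
The difference $|w|^2-|w-w^*|^2$ is $2\operatorname{Re}\Phi$ with $\Phi$ holomorphic, so it suffices to treat $e^{|w-w^*|^2}S$. The factor $e^{|w-w^*|^2}$ has value $1$, first derivatives $0$ and mixed second derivatives $\delta_{jk}$ at $w^*$. Hence $T_{e^{|w-w^*|^2}S}(\boldsymbol{\xi})=T_S(\boldsymbol{\xi})+\sum_jS(\xi^j)\ge\frac12\sum_jS(\xi^j)$, which is positive if $\boldsymbol{\xi}(w^*)\ne0$. Lemma~\ref{lem:T} finishes the proof.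
\end{proof}

\section{The rank two model}\label{sec:model}

Let $n\ge2$ and write $w=(w',w'')$ with $w'=(w_1,w_2)$. Let $e_1,e_2$ be the standard basis of $\mathbb{C}^2$ and $\xi_i=\xi(e_i)$.

\subsection{Three generators and their relation}

We look for sections that generate $\mathbb{C}^2$ away from $w'=0$ but cannot produce $e_1$ holomorphically. Put
\[
v_0=w_2e_1+\big(1-\tfrac{w_1}2\big)e_2,\qquad v_1=-w_1e_1+\big(1-\tfrac{w_2}2\big)e_2,\qquad v_2=e_2 .
\]
They span $\mathbb{C}^2$ when $w'\neq0$, because then $v_0$ or $v_1$ has a nonzero $e_1$-component. A section $F=f_1e_1+f_2e_2$ equals $\sum G_iv_i$ exactly when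
\begin{equation}\label{eq:components}
f_1=w_2G_0-w_1G_1,\qquad f_2=\big(1-\tfrac{w_1}2\big)G_0+\big(1-\tfrac{w_2}2\big)G_1+G_2 .
\end{equation}
We call $(G_0,G_1,G_2)$ a \emph{lift} of $F$. Let $n=2$, let $F$ be holomorphic on the unit ball, and suppose that it has a holomorphic lift on a spherical shell around $0$. By Hartogs' theorem a holomorphic function on a shell in $\mathbb{C}^2$ extends to the ball that the shell bounds, and then \eqref{eq:components} gives $f_1(0)=0$. So a section with $f_1(0)\ne0$ has no holomorphic lift on the shell. This is where $n\ge2$ enters: in one variable $1=w\cdot w^{-1}$ on every annulus around $0$.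

The generators satisfy one relation. With
\[
p_0=w_1,\qquad p_1=w_2,\qquad p_2=-w_1-w_2+\tfrac12(w_1^2+w_2^2)=-\big(1-\tfrac{w_1}2\big)w_1-\big(1-\tfrac{w_2}2\big)w_2
\]
we have $\sum p_iv_i=0$: substituting $G_i=p_i$ in \eqref{eq:components} gives $f_1=f_2=0$. Where $p_i\ne0$, the relation removes $v_i$ from any lift, and the two remaining coefficients are then determined by $F$ and holomorphic. To turn the Hartogs obstruction into an estimate we choose a metric in which, at each point of a shell, one of the $v_i$ is exponentially long. A section of moderate norm then has nearly vanishing $i$-th coefficient, and so its lift is nearly holomorphic. The length of $v_i$ is adjusted by a holomorphic factor, which keeps the quotient structure. The exponent must have negative real part on a piece of the shell on which $p_i\neq0$, and the pieces must cover the shell. The functions $p_i$ themselves can serve as exponents.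

\begin{lemma}[Sign property]\label{lem:sign}
If $0<|w'|\le1$, then $\min_i\operatorname{Re}p_i<0$.
\end{lemma}

\begin{proof}
Write $w_j=x_j+iy_j$ and suppose $x_1,x_2\ge0$. As $x_j\le1$, we have $x_j^2\le x_j$, so $\operatorname{Re}p_2=\sum_j\big(-x_j+\frac12x_j^2-\frac12y_j^2\big)\le-\frac12\sum_j(x_j+y_j^2)<0$.
\end{proof}

The quadratic term of $p_2$ is needed: for $-w_1-w_2$ all three real parts vanish at purely imaginary $w'$.

\begin{remark}\label{rem:two}
Two functions cannot have the sign property. Let $q_0,q_1$ be holomorphic near the closed unit ball of $\mathbb{C}^2$ and vanish at $0$. An irreducible component $Z\ni0$ of $\{q_0=0\}$ in the open ball has positive dimension and is not compact, so the maximum principle for $e^{q_1}$ on $Z$ gives a point of the sphere with $q_0=0$ and $\operatorname{Re}q_1\ge0$. Three generators with one relation give rank $2$; two generators would give rank $1$, where Corollary~\ref{cor:dichotomy} excludes a counterexample.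
\end{remark}

By compactness there is an absolute constant $c>0$ with $\min_i\operatorname{Re}p_i\le-2c$ on $\{\frac12\le|w'|\le1\}$. At $w'=(\frac i2,0)$ the real parts are $0,0,-\frac18$, so $c\le\frac1{16}$. Put
\[
\lambda_i=c+\operatorname{Re}p_i,\qquad\delta=c/8 .
\]
For $|w'|\le1$ we have $|p_i|\le\sqrt2\,|w'|+\frac12|w'|^2\le2|w'|$. Hence
\begin{equation}\label{eq:lambda}
\lambda_i\ge c/2\ \text{ for all $i$ if }|w'|\le2\delta,\qquad\min_i\lambda_i\le-c\ \text{ if }\tfrac12\le|w'|\le1 .
\end{equation}
The shift by $c$ makes all weights $e^{N\lambda_i}$ large near $w'=0$ and at least one of them small at each point of the shell.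

\subsection{The metric}

Fix a smooth $\chi:\mathbb{R}\to[0,1]$ with $\chi=1$ on $(-\infty,0]$ and $\chi=0$ on $[1,\infty)$. For $R\ge10$ define
\[
\chi_0(w)=\chi\big(|w'|/\delta-1\big),\qquad\chi_1(w)=1-\chi(|w|-3),\qquad\chi_2(w)=\chi_{2,R}(w)=\chi(|w|-R+1).
\]
Thus $\chi_0$ drops from $1$ to $0$ on $\delta\le|w'|\le2\delta$, $\chi_1$ rises from $0$ to $1$ on $3\le|w|\le4$, and $\chi_2$ drops from $1$ to $0$ on $R-1\le|w|\le R$. The functions $\chi_1,\chi_2$ are needed only in Section~\ref{sec:gluing}. The derivatives of $|w|$ of order one and two are bounded on $|w|\ge1$, so there is $K=K(n)$, independent of $R$, that bounds the first and second derivatives of $\chi_0,\chi_1,\chi_2$ and $\chi_0\chi_2$ everywhere. From now on $\theta_0=\theta_0(n)$ is the constant of Lemma~\ref{lem:cutoff} for this $K$.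

For $N\ge1$ define
\[
A_i(\xi)=e^{N(c+p_i)}\xi(v_i),\qquad S_N(\xi)=\chi_0|\xi_1|^2+\sum_{i=0}^2|A_i(\xi)|^2,\qquad h_N^*=e^{|w|^2}S_N .
\]
For $w'\ne0$ the form $S_N$ is positive definite because the $v_i$ span. At $w'=0$ all $v_i$ equal $e_2$, so $S_N=|\xi_1|^2+3e^{2Nc}|\xi_2|^2$. Let $h_N$ be the dual metric on $\mathbb{C}^n\times\mathbb{C}^2$; then
\begin{equation}\label{eq:unit}
|e_1|_{h_N(0)}=1 .
\end{equation}
The term $|\xi_1|^2$ is needed at $w'=0$, where the $A_i$ alone are degenerate. It must not survive on the shell: with $\chi_0\equiv1$ we would have $|e_1|_{h_N}\le1$ everywhere, and the constant section would extend $e_1$.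

Solving the definitions of $A_2,A_0,A_1$ for the coordinates gives, where the denominators do not vanish,
\begin{equation}\label{eq:solve}
\begin{aligned}
\xi_2&=e^{-N(c+p_2)}A_2,\\
\xi_1&=\tfrac1{w_2}\big[e^{-N(c+p_0)}A_0-\big(1-\tfrac{w_1}2\big)e^{-N(c+p_2)}A_2\big]\\
&=-\tfrac1{w_1}\big[e^{-N(c+p_1)}A_1-\big(1-\tfrac{w_2}2\big)e^{-N(c+p_2)}A_2\big].
\end{aligned}
\end{equation}
For a point $w^*$, whose first two coordinates form the vector $w^{*\prime}$, we sort the terms of $S_N$ near $w^*$ into a set $I_0$ without cutoff and a set $J_0$ with cutoff: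
\begin{equation}\label{eq:split}
\begin{array}{lll}
|w^{*\prime}|<\delta: & I_0=\{A_0,A_1,A_2,\xi_1\}, & J_0=\emptyset;\\
\delta\le|w^{*\prime}|\le2\delta: & I_0=\{A_0,A_1,A_2\}, & J_0=\{\xi_1\text{ with cutoff }\chi_0\};\\
|w^{*\prime}|>2\delta: & I_0=\{A_0,A_1,A_2\}, & J_0=\emptyset .
\end{array}
\end{equation}

\begin{lemma}\label{lem:model}
There is $N_0=N_0(n)$ such that for $N\ge N_0$ the following holds. If $\delta\le|w^{*\prime}|\le2\delta$, then near $w^*$ we have $\xi_1=\sum_im_iA_i$ with $m_i$ holomorphic and $|m_i|+|\partial_jm_i|\le\theta_0$ at $w^*$ for all $i,j$. The metric $h_N^*$ is Nakano negative on $\mathbb{C}^n$.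
\end{lemma}

\begin{proof}
Let $\delta\le|w^{*\prime}|\le2\delta$. Then $|w_l^*|\ge\delta/\sqrt2$ for $l=1$ or $l=2$, and we use the formula of \eqref{eq:solve} with denominator $w_l$. Each coefficient is $e^{-N(c+p_i)}$ times a rational function that is bounded at $w^*$, together with its first derivatives, in terms of $\delta$. By \eqref{eq:lambda}, $|e^{-N(c+p_i)}|\le e^{-Nc/2}$ at $w^*$, and $|\partial_jp_i|\le2$ there. So $|m_i|+|\partial_jm_i|\le C_\delta(1+N)e^{-Nc/2}$, which is at most $\theta_0$ for large $N$. Now Lemma~\ref{lem:cutoff} applies at every $w^*$ with $I=I_0$, $J=J_0$ and all $g$ equal to $0$.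
\end{proof}

\section{The obstruction to extension}\label{sec:obstruction}

Let $|\cdot|_\vee$ be the norm on $\mathbb{C}^2$ dual to $S_N$. It depends only on $w'$, and $|F|^2_{h_N}=e^{-|w|^2}|F|_\vee^2$.

\subsection{The case $n=2$ by hand}\label{sub:hand}

Let $n=2$, so $w=w'$, and let $Y=\{2\delta<|w|<1\}$. On $Y$ we have $S_N=\sum|A_i|^2$, so by \eqref{eq:quotient} the norm $|\cdot|_\vee$ is the quotient norm for the surjection $t\mapsto\sum t_ie^{N(c+p_i)}v_i$ from $\mathbb{C}^3$. Let $F$ be a smooth section on $Y$ and let $t$ be its minimal lift. The functions $G_i=t_ie^{N(c+p_i)}$ are smooth on $Y$ and satisfy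
\begin{equation}\label{eq:lift}
F=\sum_iG_iv_i,\qquad|G_i|=e^{N\lambda_i}|t_i|,\qquad\sum_i|t_i|^2=|F|_\vee^2 .
\end{equation}
By the choice of $c$, the open sets
\[
V_i=\big\{\tfrac12<|w|<1,\ \operatorname{Re}p_i<-\tfrac32c\big\},\qquad i=0,1,2,
\]
cover the shell $\{\frac12<|w|<1\}\subset Y$. On $V_i$,
\begin{equation}\label{eq:Vi}
|p_i|\ge\tfrac32c,\qquad|G_i|\le e^{-Nc/2}|t_i| .
\end{equation}

Let us try to extend $e_1$. On $V_0\cap V_1$, \eqref{eq:components} and \eqref{eq:Vi} give $|f_1|\le|w|\,|t|\,e^{-Nc/2}\le e^{-Nc/2}|F|_\vee$. This open set contains $(-\frac12,-\frac12)$, so the constant section $e_1$, of norm $1$ at the origin, has norm at least $e^{Nc/2}$ on a fixed set of positive measure. One can repair this by taking $F=fe_1$ with $f=e^{M(w_1+w_2)}$ and $M$ large, since $f$ is small on $V_0\cap V_1$. But eliminating $G_0$ from \eqref{eq:components} gives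
\[
\big(1-\tfrac{w_1}2\big)f_1-w_2f_2=p_2G_1-p_1G_2 ,
\]
and on $V_1\cap V_2$ the right side has modulus at most $\sqrt5\,e^{-Nc/2}|F|_\vee$, since $|p_1|\le1$ and $|p_2|\le2$. With $f_2=0$ this gives $|F|_\vee\ge\frac15e^{Nc/2}|f|$ on $V_1\cap V_2$. The point $(\frac34,-\frac14)$, where $\operatorname{Re}p_1=-\frac14$ and $\operatorname{Re}p_2=-\frac3{16}$, lies in $V_1\cap V_2$, and there $|f|=e^{M/2}$. The repair on one overlap has made matters worse on another.

The pattern is cohomological. For holomorphic $F$, the differences $G_j/p_j-G_i/p_i$ on $V_i\cap V_j$ do not depend on the lift, are holomorphic, and are exponentially small compared with $|F|_\vee$; for instance $G_0/p_0-G_1/p_1=f_1/(w_1w_2)$. They form a cocycle that measures the failure of holomorphic lifting. The proof below represents this cocycle by a $(0,1)$-form $\kappa$, pairs $\kappa$ with a fixed test form, and evaluates the pairing in two ways: once to see $f_1(0)$, and once to see only the $G_i$ on $V_i$.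

\subsection{The estimate}

Let $U=\{|w'|<1,\ |w''|<1\}\subset\mathbb{C}^n$, with no condition on $w''$ if $n=2$.

\begin{proposition}\label{prop:obstruction}
There is $C=C(n)$ such that for every $N\ge1$ and every holomorphic $F=f_1e_1+f_2e_2$ on $U$,
\[
|f_1(0)|^2\le C\,e^{-cN}\int_U|F|^2_{h_N}\,d\mu .
\]
\end{proposition}

\begin{proof}
\emph{Reduction to $n=2$.} On $U$ we have $|w|^2<2$, so $|F|_\vee^2\le e^2|F|^2_{h_N}$. If $n>2$, let $\tilde F(w')$ be the mean of $F(w',w'')$ over $\{|w''|<\frac12\}$. It is holomorphic on $\{|w'|<1\}$, and $\tilde F(0)=F(0)$ by the mean value property. Since $|\cdot|_\vee$ does not depend on $w''$, Jensen's inequality bounds $|\tilde F(w')|_\vee^2$ by the mean of $|F(w',\cdot)|_\vee^2$. It therefore suffices to prove, for $F$ holomorphic on the unit ball of $\mathbb{C}^2$,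
\[
|f_1(0)|^2\le C'e^{-cN}\int_{|w|<1}|F|_\vee^2\,d\mu
\]
with an absolute constant $C'$. We use the notation of Section~\ref{sub:hand}.

\emph{The form $\kappa$.} Since $F$ is holomorphic, $\sum v_i\,\bar\partial G_i=0$, so $(\bar\partial G_i)_i$ should be a multiple of the relation $(p_i)_i$. Put $\kappa=(\bar w_1\bar\partial G_0+\bar w_2\bar\partial G_1)/|w|^2$ on $Y$. From $\bar\partial f_1=0$ we get $w_2\bar\partial G_0=w_1\bar\partial G_1$, and therefore
\[
w_1\kappa=\frac{|w_1|^2\bar\partial G_0+\bar w_2w_2\,\bar\partial G_0}{|w|^2}=\bar\partial G_0,\qquad w_2\kappa=\frac{\bar w_1w_1\,\bar\partial G_1+|w_2|^2\bar\partial G_1}{|w|^2}=\bar\partial G_1 .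
\]
From $\bar\partial f_2=0$ we get $\bar\partial G_2=-(1-\frac{w_1}2)w_1\kappa-(1-\frac{w_2}2)w_2\kappa=p_2\kappa$. Thus
\begin{equation}\label{eq:kappa}
\bar\partial G_i=p_i\,\kappa\qquad(i=0,1,2).
\end{equation}
Fix a smooth radial function $\rho=\varrho(|w|^2)$ with $\rho=1$ for $|w|\le\frac58$ and $\rho=0$ for $|w|\ge\frac78$. Let $\omega=dw_1\wedge dw_2$ and
\[
\mathcal I=\int_Y\bar\partial\rho\wedge\kappa\wedge\omega .
\]
Below we use that for a smooth function $u$ the form $u\,\bar\partial\rho\wedge\omega$ has type $(2,1)$, so its exterior derivative is $\bar\partial u\wedge\bar\partial\rho\wedge\omega$; if it has compact support, Stokes' theorem gives $\int\bar\partial u\wedge\bar\partial\rho\wedge\omega=0$.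

\emph{First evaluation.} Let $\mathbf b=(\bar w_1d\bar w_2-\bar w_2d\bar w_1)/|w|^4$. Since $\bar\partial|w|^2=w_1d\bar w_1+w_2d\bar w_2$,
\[
\bar\partial\frac{\bar w_1}{|w|^2}=\frac{|w_2|^2d\bar w_1-\bar w_1w_2\,d\bar w_2}{|w|^4}=-w_2\mathbf b,\qquad\bar\partial\frac{\bar w_2}{|w|^2}=\frac{|w_1|^2d\bar w_2-\bar w_2w_1\,d\bar w_1}{|w|^4}=w_1\mathbf b .
\]
For $s=(\bar w_1G_0+\bar w_2G_1)/|w|^2$ the product rule gives $\bar\partial s=\kappa-w_2G_0\mathbf b+w_1G_1\mathbf b$, that is, $\kappa=\bar\partial s+f_1\mathbf b$. The term $\bar\partial s$ contributes nothing to $\mathcal I$, because $\bar\partial\rho$ has compact support in $Y$. Further,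
\[
\bar\partial\rho\wedge\mathbf b=\varrho'(|w|^2)\,(w_1d\bar w_1+w_2d\bar w_2)\wedge\mathbf b=\varrho'(|w|^2)\,|w|^{-2}\,d\bar w_1\wedge d\bar w_2 ,
\]
and $d\bar w_1\wedge d\bar w_2\wedge dw_1\wedge dw_2=4\,d\mu$. The sphere of radius $\tau$ has area $2\pi^2\tau^3$, and the mean of $f_1$ over it is $f_1(0)$; here we use that $f_1$ is holomorphic on the whole ball. Hence
\[
\mathcal I=4\int f_1\,\varrho'(|w|^2)\,|w|^{-2}d\mu=8\pi^2f_1(0)\int_0^1\varrho'(\tau^2)\,\tau\,d\tau=-4\pi^2f_1(0).
\]

\emph{Second evaluation.} Fix, independently of $N$ and $F$, a smooth partition of unity $\sigma_0,\sigma_1,\sigma_2$ on the shell $\{\frac12<|w|<1\}$ such that the support of $\sigma_i$, closed in the shell, lies in $V_i$. The support of $\bar\partial\rho$ is compact in the shell, so $\operatorname{supp}\sigma_i\cap\operatorname{supp}\bar\partial\rho$ is a compact subset of $V_i$. On $V_i$ we may write $\kappa=\bar\partial G_i/p_i$ by \eqref{eq:kappa}. Stokes' theorem for $u=G_i\sigma_i/p_i$, with $\bar\partial u=(\sigma_i\bar\partial G_i+G_i\bar\partial\sigma_i)/p_i$,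 gives
\[
\mathcal I=\sum_i\int_{V_i}\frac{\sigma_i}{p_i}\,\bar\partial\rho\wedge\bar\partial G_i\wedge\omega=\sum_i\int_{V_i}\frac{G_i}{p_i}\,\bar\partial\sigma_i\wedge\bar\partial\rho\wedge\omega .
\]
The forms $\bar\partial\sigma_i\wedge\bar\partial\rho\wedge\omega$ are fixed bounded multiples of $d\mu$. By \eqref{eq:Vi}, the Cauchy--Schwarz inequality and \eqref{eq:lift},
\[
|\mathcal I|\le C''e^{-Nc/2}\sum_i\int_{V_i}|t_i|\,d\mu\le C'''e^{-Nc/2}\Big(\int_{|w|<1}|F|_\vee^2\,d\mu\Big)^{1/2}
\]
with absolute constants. Comparing the two evaluations proves the claim.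
\end{proof}

Let $P_0=\{|w_1|<1,\ |(w_2,\dots,w_n)|<2\}$, a holomorphic cylinder centered at $0$. Then $U\subset P_0\subset\{|w|<3\}$, since $|(w_2,\dots,w_n)|^2<2$ on $U$ and $|w|^2<5$ on $P_0$. Proposition~\ref{prop:obstruction} gives, for $F$ holomorphic on $P_0$,
\begin{equation}\label{eq:lower}
F(0)=e_1\quad\Longrightarrow\quad\int_{P_0}|F|^2_{h_N}\,d\mu\ge C^{-1}e^{cN}.
\end{equation}

\begin{corollary}\label{cor:local}
Let $z_0\in D$ and $\varepsilon>0$ with $z_0+\varepsilon P_0\subset D$. If $N\ge N_0$ and $e^{cN}>C\mu(P_0)$, then $h(z)=h_N\big((z-z_0)/\varepsilon\big)$ is a dual Nakano positive metric on $\mathbb{C}^n\times\mathbb{C}^2$ whose restriction to $D$ does not satisfy \textup{(a)}.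
\end{corollary}

\begin{proof}
Dual Nakano positivity is Lemma~\ref{lem:model}. By \eqref{eq:unit}, $e_1$ is a unit vector at $z_0$. Means are invariant under scaling, so by \eqref{eq:lower} every holomorphic $f$ on $z_0+\varepsilon P_0$ with $f(z_0)=e_1$ has mean of $|f|_h^2$ at least $e^{cN}/(C\mu(P_0))>1$.
\end{proof}

Higher rank is reduced to rank $2$ once and for all.

\begin{lemma}\label{lem:rank}
Let $h$ be a dual Nakano positive metric on $E=D\times\mathbb{C}^2$, let $L$ be the trivial line bundle with metric $e^{-|z|^2}$, and let $E'=E\oplus L^{\oplus(r-2)}$ be the orthogonal sum. Then $E'$ is dual Nakano positive. If \textup{(a)} fails for $E$, it fails for $E'$; if no finite $C_1$ exists in \textup{(b)} for $E$, none exists for $E'$.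
\end{lemma}

\begin{proof}
The dual of $L$ is Nakano negative by Example~\ref{ex:basic}, and \eqref{eq:nakano} is additive for orthogonal sums. If a section of $E'$ takes the value $(a,0)$ at $z$, its projection to $E$ is holomorphic, takes the value $a$ and has no larger norm.
\end{proof}

\section{Gluing infinitely many models: proof of Theorem~\ref{thm:main}}\label{sec:gluing}

By Lemma~\ref{lem:rank} we may take $r=2$. A single model cannot violate (b): by Theorem~\ref{thm:det}(i), a counterexample on a trivial bundle cannot have $\det h$ bounded above and below by positive constants. We therefore insert rescaled models $h^*_{N_\nu}$ with $N_\nu\to\infty$ into a background metric $e^\Psi|\xi|^2$, on disjoint small balls that tend to the boundary. The difficulty is the transition. By Lemma~\ref{lem:cutoff}, the background can be switched on where it is much smaller than the model, and the model can be switched off where it is much smaller than the background. So on each ball, after removal of a pluriharmonic part, $\Psi$ has to be a steep bowl: very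 negative on $|w|\le4$ and very positive near the rim. The steepness must be chosen ball by ball, after $N_\nu$. Composing an exhaustion function with a convex function achieves this, if different balls lie at different levels.

\subsection{The background weight}

Since $D$ is pseudoconvex, it has a smooth strictly psh exhaustion $\psi$; this means that the sets $\{\psi\le\tau\}$ are compact in $D$. This is the only use of pseudoconvexity in this section, and boundedness of $D$ is not used. As $D$ is connected and $\psi$ is unbounded above, there are points $\zeta_\nu\in D$, $\nu\ge1$, whose levels $\tau_\nu=\psi(\zeta_\nu)$ satisfy $\tau_{\nu+1}=\tau_\nu+2$. The parameters are chosen in the order $R_\nu,\varepsilon_\nu,N_\nu,t_\nu$.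

\emph{The radius.} Let $0<\ell_\nu\le L_\nu$ be the smallest and largest eigenvalues of $\big(\psi_{j\bar k}(\zeta_\nu)\big)$, and put $R_\nu=2+\sqrt{72L_\nu/\ell_\nu}\ge10$.

\emph{The scale.} In the coordinate $w$ given by $z=\zeta_\nu+\varepsilon_\nu w$, write $\psi=\tau_\nu+2\operatorname{Re}Q_\nu+q_\nu$, where
\[
Q_\nu(w)=\varepsilon_\nu\sum_j\psi_j(\zeta_\nu)w_j+\tfrac12\varepsilon_\nu^2\sum_{j,k}\psi_{jk}(\zeta_\nu)w_jw_k .
\]
By Taylor's formula $q_\nu(w)=\varepsilon_\nu^2\sum\psi_{j\bar k}(\zeta_\nu)w_j\bar w_k+O(\varepsilon_\nu^3|w|^3)$, and the complex Hessian of $q_\nu$ in $w$ is $\varepsilon_\nu^2\psi_{j\bar k}(\zeta_\nu+\varepsilon_\nu w)$. Fix $\varepsilon_\nu\in(0,1]$ so small that on $|w|\le R_\nu+1$ the point $z$ lies in $D$, $|\psi-\tau_\nu|<\frac12$, the complex Hessian of $q_\nu$ is at least $\frac12\ell_\nu\varepsilon_\nu^2$ times the identity, and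
\begin{equation}\label{eq:q}
\tfrac12\ell_\nu\varepsilon_\nu^2|w|^2\le q_\nu\le2L_\nu\varepsilon_\nu^2|w|^2 .
\end{equation}
The balls $\{|w|\le R_\nu+1\}$ lie in disjoint level ranges of $\psi$, so they are disjoint, and a compact subset of $D$ meets only finitely many. Let $\mathbb B_\nu=\{|w|\le R_\nu\}$.

\emph{The model parameter.} Fix $N_\nu\ge N_0$ with $\varepsilon_\nu^{2n}e^{cN_\nu}\to\infty$.

\emph{The slope.} Let $1\le t_1<t_2<\cdots$, where $t_\nu$ exceeds a bound, specified below, that depends only on $n,\zeta_\nu,\varepsilon_\nu,N_\nu$. Let $\gamma$ be a primitive of a smooth positive nondecreasing function on $\mathbb{R}$ that equals $t_\nu$ on $[\tau_\nu-\frac12,\tau_\nu+\frac12]$ for every $\nu$. Then $\Psi=\gamma\circ\psi$ is strictly psh, since $\Psi_{j\bar k}=\gamma'\psi_{j\bar k}+\gamma''\psi_j\psi_{\bar k}$ with $\gamma'>0$ and $\gamma''\ge0$. On $|w|\le R_\nu+1$ we have $\Psi=\gamma(\tau_\nu)+t_\nu(\psi-\tau_\nu)$. With $M_\nu=L_\nu\varepsilon_\nu^2t_\nu$ this reads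
\[
\Psi=2\operatorname{Re}\Phi_\nu+|w|^2+g_\nu,\qquad g_\nu=t_\nu q_\nu-|w|^2-34M_\nu,\qquad\Phi_\nu=t_\nu Q_\nu+\tfrac12\gamma(\tau_\nu)+17M_\nu ,
\]
and $\Phi_\nu$ is holomorphic. The bowl $g_\nu$ depends on $\gamma$ only through $t_\nu$. It is psh if $t_\nu\ge2/(\ell_\nu\varepsilon_\nu^2)$, which we require. By \eqref{eq:q}, $t_\nu q_\nu\le32M_\nu$ for $|w|\le4$; and $t_\nu q_\nu\ge36M_\nu$ for $|w|\ge R_\nu-1$, because $(R_\nu-1)^2\ge72L_\nu/\ell_\nu$. Hence
\begin{equation}\label{eq:bowl}
g_\nu\le-2M_\nu\ \ (|w|\le4),\qquad g_\nu\ge2M_\nu-R_\nu^2\ \ (R_\nu-1\le|w|\le R_\nu).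
\end{equation}
Also $|\partial_jg_\nu|\le t_\nu|\partial_jq_\nu|+R_\nu\le C_\nu t_\nu$ on $\mathbb B_\nu$, with $C_\nu$ independent of $t_\nu$.

\subsection{The metric and its curvature}

With $\chi_2=\chi_{2,R_\nu}$ on the $\nu$-th ball, define on $D\times(\mathbb{C}^2)^*$
\[
h^*=\begin{cases}|e^{\Phi_\nu}|^2\,e^{|w|^2}\big(\chi_2S_{N_\nu}+\chi_1e^{g_\nu}|\xi|^2\big)&\text{on }\mathbb B_\nu,\\[2pt] e^\Psi|\xi|^2&\text{outside }\bigcup_\nu\mathbb B_\nu .\end{cases}
\]
On $R_\nu\le|w|\le R_\nu+1$ we have $\chi_2=0$ and $\chi_1=1$, so the first expression equals $e^\Psi|\xi|^2$ there. Thus the first formula is valid on $|w|<R_\nu+1$, and $h^*$ is smooth, the balls being locally finite. It is positive definite because $\chi_2=1$ for $|w|\le R_\nu-1$ and $\chi_1=1$ for $|w|\ge4$.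

\begin{proposition}\label{prop:glued}
If the $t_\nu$ are large enough, $h^*$ is Nakano negative on $D$.
\end{proposition}

\begin{proof}
The union of the $\mathbb B_\nu$ is closed in $D$, and on its complement Example~\ref{ex:basic} applies. Let $w^*\in\mathbb B_\nu$. We work in the coordinate $w$, drop the factor $|e^{\Phi_\nu}|^2$ and omit the index $\nu$ from $N,R,M,g,t$. There are four zones.

\emph{Zone $|w^*|<3$.} Near $w^*$ the metric is $h_N^*$, and Lemma~\ref{lem:model} applies.

\emph{Zone $3\le|w^*|\le4$: the background is switched on.} Near $w^*$ we have $\chi_2=1$. Apply Lemma~\ref{lem:cutoff} with $I=I_0$ from \eqref{eq:split}, and with $J$ consisting of $J_0$ and the forms $\xi_1,\xi_2$ with weight $e^g$ and cutoff $\chi_1$. All other weights are $e^0$. For the element of $J_0$, if there is one, condition (iii) is the first statement of Lemma~\ref{lem:model}. For the two new elements, write $\xi_2=e^{-N(c+p_2)}A_2$. If $|w^{*\prime}|<\delta$, the form $\xi_1$ belongs to $I_0$ and we write $\xi_1=1\cdot\xi_1$. If $|w^{*\prime}|\ge\delta$,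 we use the formula of \eqref{eq:solve} whose denominator has modulus at least $\delta/\sqrt2$ at $w^*$. As $|w^*|\le4$, in all cases $|m|+|\partial_jm|\le C_N$ at $w^*$, with $C_N$ depending only on $N$. By \eqref{eq:bowl} the left side of (iii) is at most $C_N(1+C_\nu t)e^{-M}$.

\emph{Zone $4<|w^*|<R-1$.} Near $w^*$ we have $\chi_1=\chi_2=1$, so the metric is $h_N^*+e^{|w|^2+g}|\xi|^2$. Both summands are Nakano negative, by Lemma~\ref{lem:model} and by Example~\ref{ex:basic} for the strictly psh function $|w|^2+g$. So is their sum.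

\emph{Zone $R-1\le|w^*|\le R$: the model is switched off.} Near $w^*$ we have $\chi_1=1$. Let $I$ consist of $\xi_1,\xi_2$ with weight $e^g$. Let $J$ consist of $A_0,A_1,A_2$ with cutoff $\chi_2$ and of $\xi_1$ with cutoff $\chi_0\chi_2$, all with weight $e^0$. Writing $v_i=v_{i1}e_1+v_{i2}e_2$, we have $A_i=e^{N(c+p_i)}(v_{i1}\xi_1+v_{i2}\xi_2)$ and $\xi_1=1\cdot\xi_1$. These coefficients are entire, so $|m|+|\partial_jm|\le C_{N,R}$ on $|w|\le R$. By \eqref{eq:bowl} the left side of (iii) is at most $C_{N,R}(1+C_\nu t)e^{R^2/2}e^{-M}$.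

Since $M=L_\nu\varepsilon_\nu^2t$, both bounds tend to $0$ as $t\to\infty$, uniformly in $w^*$. We require them to be at most $\theta_0$. Condition (i) holds because $g$ is psh, and (ii) holds by the choice of $K$.
\end{proof}

\subsection{Failure of both conditions}

Let $h$ be the metric on $E=D\times\mathbb{C}^2$ dual to $h^*$. It is dual Nakano positive by Proposition~\ref{prop:glued}. On $\{|w|<3\}\subset\mathbb B_\nu$ we have $h^*=|e^{\Phi_\nu}|^2h^*_{N_\nu}$, so $|F|_h=|e^{-\Phi_\nu}F|_{h_{N_\nu}}$. By \eqref{eq:unit}, $a_\nu=e^{\Phi_\nu(0)}e_1$ is a unit vector at $\zeta_\nu$. The set $P_\nu=\zeta_\nu+\varepsilon_\nu P_0$ is a holomorphic cylinder in $D$ centered at $\zeta_\nu$, of volume $\varepsilon_\nu^{2n}\mu(P_0)$. If $F$ is holomorphic on $P_\nu$ with $F(\zeta_\nu)=a_\nu$, then \eqref{eq:lower}, applied to $e^{-\Phi_\nu}F$ in the coordinate $w$, gives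
\[
\int_{P_\nu}|F|_h^2\,d\mu\ge C^{-1}\varepsilon_\nu^{2n}e^{cN_\nu}.
\]
The right side tends to infinity. Applied to restrictions of sections $F\in H^0(D,E)$, this shows that no finite $C_1$ exists in (b). The mean of $|F|_h^2$ over $P_\nu$ is at least $e^{cN_\nu}/(C\mu(P_0))$. As $\varepsilon_\nu\le1$, we have $e^{cN_\nu}\to\infty$, so this bound exceeds $1$ for large $\nu$, and (a) fails. Theorem~\ref{thm:main} is proved.

\section{Metrics with bounded determinant: proof of Theorem~\ref{thm:det}}\label{sec:det}

Griffiths semi-positivity of $E$ is a statement about a scalar function on the total space of $E^*$, and symmetric tensors in $E^{\otimes m}$ are functions on that space, namely fiberwise homogeneous polynomials. So we can apply a scalar extension theorem on $D\times\mathbb{C}^r$. The price is the Jacobian $\det h$ that appears in the integration over the fibers.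

\subsection{The scalar extension theorem}

We use the Ohsawa--Takegoshi theorem with the constant of B\l ocki and Guan--Zhou. \emph{Let $\Omega\subset\{|z_1-\zeta|<d\}\subset\mathbb{C}^M$ be bounded and pseudoconvex, let $\varphi$ be psh on $\Omega$, and let $\Omega'=\Omega\cap\{z_1=\zeta\}$. Every holomorphic $f$ on $\Omega'$ with $\int_{\Omega'}|f|^2e^{-\varphi}<\infty$ has a holomorphic extension $F$ to $\Omega$ with $\int_\Omega|F|^2e^{-\varphi}\le\pi d^2\int_{\Omega'}|f|^2e^{-\varphi}$.}

A disconnected $\Omega$ is treated component by component, with $F=0$ on components that do not meet $\{z_1=\zeta\}$. If $\varphi$ is continuous, boundedness of $\Omega$ can be dropped. Indeed, let $\Omega_k$ be the intersection of $\Omega$ with the ball of radius $k$ about $0$, which is bounded and pseudoconvex, and extend $f|_{\Omega'\cap\Omega_k}$ to $F_k$ on $\Omega_k$ with $\int_{\Omega_k}|F_k|^2e^{-\varphi}\le\pi d^2\int_{\Omega'}|f|^2e^{-\varphi}$. As $e^{-\varphi}$ is bounded below by a positive constant on each compact set, the $F_k$ are locally bounded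 in $L^2$, hence locally uniformly bounded. By Montel's theorem a subsequence converges locally uniformly. The limit extends $f$, and it satisfies the estimate by Fatou's lemma.

\subsection{The weight and the fiber integral}

Identify $E^*$ with $D\times\mathbb{C}^r$ through the coordinates $\xi_i=\xi(e_i)$, write $|\xi|$ for the $h^*(z)$-norm, and put $\varphi_m(z,\xi)=(m+r+1)\log(1+|\xi|^2)$.

\emph{$\varphi_m$ is psh.} Consider a complex line $\tau\mapsto(z+\tau x,\xi+\tau\xi')$. Along it, $s(\tau)=\xi+\tau\xi'$ is a holomorphic section of the pullback of $E^*$, whose curvature is $\sum x_j\bar x_k\Theta^{E^*}_{j\bar k}$. This endomorphism is negative semi-definite since $E^*$ is Griffiths semi-negative; Griffiths semi-positivity of $h$ is used only here. By \eqref{eq:bochner}, $\partial_\tau\bar\partial_\tau|s|^2\ge|\nabla s|^2$, while $|\partial_\tau|s|^2|=|h^*(\nabla s,s)|\le|\nabla s|\,|s|$. Therefore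
\[
\partial_\tau\bar\partial_\tau\log(1+|s|^2)=\frac{(1+|s|^2)\,\partial_\tau\bar\partial_\tau|s|^2-|\partial_\tau|s|^2|^2}{(1+|s|^2)^2}\ge\frac{|\nabla s|^2}{(1+|s|^2)^2}\ge0 .
\]

\emph{The fiber integral.} Let $S^mE_z\subset E_z^{\otimes m}$ be the space of symmetric tensors. The map $u\mapsto\langle u,\xi^{\otimes m}\rangle$ identifies it with the homogeneous polynomials of degree $m$ on $E_z^*$, and $a^{\otimes m}$ corresponds to $\xi(a)^m$. We claim that there is a constant $0<\kappa_{m,r}<\infty$ with
\begin{equation}\label{eq:fiber}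
\int_{\mathbb{C}^r}|\langle u,\xi^{\otimes m}\rangle|^2e^{-\varphi_m(z,\xi)}\,d\mu(\xi)=\kappa_{m,r}\,|u|^2_{h^{\otimes m}}\det h(z)\qquad(u\in S^mE_z).
\end{equation}
Let $\epsilon_1,\dots,\epsilon_r$ be an $h(z)$-orthonormal basis, $e_i=\sum_lB_{il}\epsilon_l$ and $\eta_l=\xi(\epsilon_l)$. Then $\xi=B\eta$ and $h(z)=BB^\dagger$, so $d\mu(\xi)=\det h(z)\,d\mu(\eta)$, and $|\xi|$ is the Euclidean norm of $\eta$. In polar coordinates, the integral of $|Q|^2W(|\eta|)$ for $Q$ homogeneous of degree $m$ is $\int_0^\infty W(\tau)\tau^{2m+2r-1}d\tau$ times the integral of $|Q|^2$ over the unit sphere. For $W=(1+\tau^2)^{-(m+r+1)}$ the radial integrand is $O(\tau^{-3})$, so the radial factor is finite, and up to a constant depending on $m,r$ we may replace $W$ by $e^{-\tau^2}$. For this weight the monomials $\eta^\alpha$ are orthogonal with squared norm $\pi^r\alpha!$. Let $u_\alpha$, $|\alpha|=m$, be the common value of the components of $u$, in the basis $\epsilon$, whose index sequence contains each $l$ exactly $\alpha_l$ times. Then $|u|^2=\sum\frac{m!}{\alpha!}|u_\alpha|^2$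 and $\langle u,\xi^{\otimes m}\rangle=\sum\frac{m!}{\alpha!}u_\alpha\eta^\alpha$, so the Gaussian integral is $\pi^rm!\,|u|^2$. This proves \eqref{eq:fiber}.

\subsection{Proof of part (i)}

Let $z^0\in D$, $a\in E_{z^0}$ with $|a|_h=1$, and $m\ge1$. Put $f(\xi)=\xi(a)^m$ on $\{z^0\}\times\mathbb{C}^r$. By \eqref{eq:fiber}, $\int|f|^2e^{-\varphi_m}=\kappa_{m,r}\det h(z^0)$. For $0\le k\le n$ let
\[
\Omega^k=\{z\in D:\ z_j=z_j^0\text{ for }j>k\}\times\mathbb{C}^r ,
\]
viewed as a pseudoconvex open subset of $\mathbb{C}^{k+r}$. Then $\Omega^0=\{z^0\}\times\mathbb{C}^r$, $\Omega^n=D\times\mathbb{C}^r$ and $\Omega^{k-1}=\Omega^k\cap\{z_k=z_k^0\}$. Since $D$ is open of diameter $d$, we have $|z-z^0|<d$ on $D$, so $\Omega^k\subset\{|z_k-z_k^0|<d\}$. Applying the extension theorem $n$ times gives a holomorphic $F$ on $D\times\mathbb{C}^r$ that extends $f$, with $\int|F|^2e^{-\varphi_m}\le(\pi d^2)^n\kappa_{m,r}\det h(z^0)$.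

The function $F$ need not be homogeneous in $\xi$, so we pass to
\[
F_m(z,\xi)=\frac1{2\pi}\int_0^{2\pi}F(z,e^{i\vartheta}\xi)\,e^{-im\vartheta}\,d\vartheta ,
\]
the part of degree $m$ in the Taylor expansion of $F$ in $\xi$. It still extends $f$. By the Cauchy--Schwarz inequality $|F_m(z,\xi)|^2$ is at most the mean of $|F(z,e^{i\vartheta}\xi)|^2$ over $\vartheta$, and $e^{-\varphi_m}d\mu$ is invariant under $\xi\mapsto e^{i\vartheta}\xi$; so $F_m$ satisfies the same bound as $F$. The coefficients of the polynomial $F_m(z,\cdot)$ are holomorphic in $z$, so $F_m=\langle f_m(z),\xi^{\otimes m}\rangle$ with $f_m\in H^0(D,S^mE)\subset H^0(D,E^{\otimes m})$ and $f_m(z^0)=a^{\otimes m}$. By \eqref{eq:fiber} and Fubini's theorem the constant $\kappa_{m,r}$ cancels: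
\[
\int_D|f_m|^2_{h^{\otimes m}}\det h\,d\mu\le(\pi d^2)^n\det h(z^0).
\]
The two bounds on $\det h$ enter only now: the lower bound on the left and the upper bound on the right give $\int_D|f_m|^2_{h^{\otimes m}}d\mu\le C_m$ with the stated $C_m$. It does not depend on $m$, so $\frac1m\log C_m\to0$.

\subsection{Proof of part (ii)}

Take the metric of Corollary~\ref{cor:local}, and for $r>2$ add $r-2$ copies of $L$ as in Lemma~\ref{lem:rank}. The resulting metric $h$ on $D\times\mathbb{C}^r$ is Griffiths positive and does not satisfy (a). It is the restriction of a smooth metric on $\mathbb{C}^n\times\mathbb{C}^r$, and $\overline D$ is compact, so $\det h$ lies between two positive constants on $D$. By part (i), condition (b) holds with $C_m$ independent of $m$. This completes the proof of Theorem~\ref{thm:det}.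

\begin{thebibliography}{9}

\bibitem{DNWZ}
Fusheng Deng, Jiafu Ning, Zhiwei Wang, and Xiangyu Zhou,
\emph{Positivity of holomorphic vector bundles in terms of $L^p$-conditions of $\bar\partial$},
arXiv:2001.01762 (2020).

\end{thebibliography}
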